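
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\numberwithin{equation}{section}

\title{Increasing families of compact sets\\ of positive and finite packing measure}


\begin{abstract}
Let $K\subset\mathbb R^d$ be compact with packing dimension $s>0$. We construct compact sets $E_\alpha\subset K$, $0<\alpha<s$, that increase with $\alpha$ and satisfy $0<\mathcal P^\alpha(E_\alpha)<\infty$ for every $\alpha$, where $\mathcal P^\alpha$ is the $\alpha$-dimensional packing measure. This answers a question of Bayart in full generality. The sets $E_\alpha$ are essentially sublevel sets of a continuous function $f$ on a compact subset of $K$ that plays the role of a local dimension. At scale $2^{-n}$ the value of $f$ is resolved only to accuracy $1/n$, and this costs only a constant factor in measure. We also treat the endpoint $\alpha=s$ and analytic sets.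
\end{abstract}

\section{The question and the answer}

\subsection{Packing measure}
Let $B(x,r)$ denote the closed Euclidean ball. For $E\subset\mathbb R^d$, $\alpha\ge0$ and $\delta>0$ put
\[
\mathcal P^\alpha_\delta(E)=\sup\sum_i(2r_i)^\alpha ,
\]
where the supremum is over families of pairwise disjoint balls $B(x_i,r_i)$ with $x_i\in E$ and $0<r_i\le\delta$. Let $\mathcal P^\alpha_0(E)=\lim_{\delta\to0}\mathcal P^\alpha_\delta(E)$. In general the set function $\mathcal P^\alpha_0$ is not countably subadditive, so one more step is needed: the \emph{packing measure} is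
\[
\mathcal P^\alpha(E)=\inf\Bigl\{\sum_i\mathcal P^\alpha_0(E_i):E\subset\bigcup_iE_i\Bigr\},
\]
the infimum being over countable covers. The \emph{packing dimension} is $\dim_{\mathcal P}E=\inf\{\alpha\ge 0:\mathcal P^\alpha(E)=0\}$. We use the following standard facts; see \cite[Ch.~5]{Mattila}.
\begin{itemize}
\item[(P1)] $\mathcal P^\alpha$ is a countably subadditive Borel regular outer measure, and $\mathcal P^\alpha\le\mathcal P^\alpha_0$.
\item[(P2)] If $\mathcal P^\beta(E)<\infty$ and $\alpha>\beta$, then $\mathcal P^\alpha(E)=0$. Hence $\mathcal P^\gamma(E)=\infty$ for $\gamma<\dim_{\mathcal P}E$, and $0<\mathcal P^\alpha(E)<\infty$ forces $\dim_{\mathcal P}E=\alpha$.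
\item[(P3)] $\dim_{\mathcal P}$ is monotone and countably stable: $\dim_{\mathcal P}\bigcup_iE_i=\sup_i\dim_{\mathcal P}E_i$.
\item[(P4)] If $E$ is bounded and nonempty, then $\dim_{\mathcal P}E\le\overline{\dim}_BE$. Here $\overline{\dim}_BE=\limsup_k\frac1k\log_2N(E,k)$, where $N(E,k)$ is the number of half-open dyadic cubes of side $2^{-k}$ that meet $E$.
\end{itemize}

\subsection{The question}
Let $K\subset\mathbb R^d$ be compact with $s=\dim_{\mathcal P}K>0$. If $0<\alpha<s$, then $\mathcal P^\alpha(K)=\infty$. A theorem of Joyce and Preiss \cite{JoycePreiss} says that an analytic set of infinite $\mathcal P^\alpha$-measure contains a compact subset of positive and finite $\mathcal P^\alpha$-measure. So for each $\alpha\in(0,s)$ separately there is a compact $E_\alpha\subset K$ with $0<\mathcal P^\alpha(E_\alpha)<\infty$. Bayart \cite{Bayart} asks whether these sets can be chosen increasing in $\alpha$, for every $K$.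

For \emph{countably many} exponents in $(0,s)$ this is easy. Enumerate them and proceed by induction. To insert a new exponent $q$ between its neighbors $q'<q<q''$ among those already treated, note that $\mathcal P^q(E_{q''})=\infty$ by (P2), choose by Joyce--Preiss a compact $H\subset E_{q''}$ with $0<\mathcal P^q(H)<\infty$, and put $E_q=E_{q'}\cup H$. This works because $\mathcal P^q(E_{q'})=0$. (If there is no $q''$, use $K$ in place of $E_{q''}$; if there is no $q'$, omit $E_{q'}$.) But countably many exponents do not settle the others. If $E_q$ is known for all rational $q$ and $\alpha$ is irrational, then $E_\alpha$ is squeezed by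
\[
\bigcup_{q<\alpha}E_q\subset E_\alpha\subset\bigcap_{q>\alpha}E_q .
\]
The set on the left is $\mathcal P^\alpha$-null, and nothing in the construction says that the set on the right has positive $\mathcal P^\alpha$-measure. All exponents have to be treated simultaneously.

A direct way to do so is to stack nonempty sets $C_\alpha\subset\mathbb R$ of dimension $\alpha$ over a parameter. In the plane one would take $\{(\alpha,y):a\le\alpha\le\beta,\ y\in C_\alpha\}$ as the set belonging to the exponent $\beta$. This fails for $a<\beta<1$. The set projects onto the interval $[a,\beta]$, Lipschitz maps do not increase packing dimension, and so its dimension is at least $1>\beta$. The parameter is an interval and costs a full dimension. The problem is to make it cost nothing.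

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $K\subset\mathbb R^d$ be compact with $s=\dim_{\mathcal P}K>0$. There are compact sets $E_\alpha\subset K$ $(0<\alpha<s)$ with $0<\mathcal P^\alpha(E_\alpha)<\infty$ for all $\alpha\in(0,s)$ and $E_\alpha\subset E_\beta$ whenever $0<\alpha\le\beta<s$.
\end{theorem}

\begin{theorem}\label{thm:more}
\begin{itemize}
\item[(a)] In Theorem~\ref{thm:main} one can moreover have: $\mathcal P^\alpha(E_\alpha)$ is bounded above and bounded away from $0$ on each compact subinterval of $(0,s)$; $E_\alpha=\bigcap_{\alpha<\beta<s}E_\beta$ for every $\alpha\in(0,s)$; and all $E_\alpha$ contain a common point $x_0$, so that the family extends to $\alpha=0$ by $E_0=\{x_0\}$, with $\mathcal P^0(E_0)=1$.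
\item[(b)] A family as in Theorem~\ref{thm:main} but indexed by $(0,s]$ exists if and only if $\mathcal P^s(K)>0$.
\item[(c)] Theorem~\ref{thm:main} holds for every analytic (in particular every Borel) set $A\subset\mathbb R^d$ with $\dim_{\mathcal P}A=s>0$ in place of $K$, with compact $E_\alpha\subset A$.
\end{itemize}
\end{theorem}

The condition in (b) is a real restriction. For example, if $H_m\subset B(0,1/m)$ are compact with $\dim_{\mathcal P}H_m=(1-\frac1{m+1})s$, then $K=\{0\}\cup\bigcup_{m\ge 1}H_m$ is compact of dimension $s$, but $\mathcal P^s(K)=0$.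

The core is a statement about a compact range of exponents.

\begin{proposition}\label{prop:core}
Let $K\subset\mathbb R^d$ be compact and $0<a<b<\dim_{\mathcal P}K$. There are a compact $F\subset K$, a continuous $f:F\to[a,b]$ and constants $0<c\le C<\infty$ such that
\begin{itemize}
\item[(i)] $c\le\mathcal P^\alpha(\{f=\alpha\})\le C$ for all $\alpha\in[a,b]$;
\item[(ii)] $\mathcal P^\alpha(\{f\le\beta\})=0$ whenever $a\le\beta<\alpha\le b$.
\end{itemize}
Consequently $\mathcal P^\alpha(\{f\le\alpha\})=\mathcal P^\alpha(\{f=\alpha\})\in[c,C]$ for all $\alpha\in[a,b]$.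
\end{proposition}

The last sentence follows from (i) and (ii) because $\{f<\alpha\}$ is empty (if $\alpha=a$) or a countable union of sets $\{f\le\beta\}$ with $a\le\beta<\alpha$, each of which is $\mathcal P^\alpha$-null. So on $[a,b]$ the sets $\{f\le\alpha\}$ already form a family of the required kind.

Sections~\ref{sec:density} and~\ref{sec:mechanism} explain the tools and the idea, Sections~\ref{sec:cubes}--\ref{sec:sublevel} prove Proposition~\ref{prop:core}, and Sections~\ref{sec:global} and~\ref{sec:ends} deduce the theorems. The theorem of Joyce and Preiss is used in proofs only in Section~\ref{sec:ends}.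

\section{Two density estimates}\label{sec:density}

All estimates of packing measure will come from the masses of balls under an auxiliary measure.

\begin{lemma}\label{lem:density}
Let $\nu$ be a finite Borel measure on $\mathbb R^d$ and $\alpha>0$.
\begin{itemize}
\item[(1)] If $c,t_0>0$ and $\nu(B(x,t))\ge c\,t^\alpha$ for all $x\in E$ and $0<t\le t_0$, then $\mathcal P^\alpha(E)\le2^\alpha c^{-1}\nu(\mathbb R^d)$.
\item[(2)] If $A$ is Borel, $0<C<\infty$ and $\liminf_{t\to0}t^{-\alpha}\nu(B(x,t))\le C$ for all $x\in A$, then $\nu(A)\le2C(5/2)^\alpha\mathcal P^\alpha(A)$.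
\end{itemize}
\end{lemma}

\begin{proof}
(1) For disjoint balls $B(x_i,r_i)$ with $x_i\in E$ and $r_i\le t_0$,
\[
\sum_i(2r_i)^\alpha\le2^\alpha c^{-1}\sum_i\nu(B(x_i,r_i))\le2^\alpha c^{-1}\nu(\mathbb R^d).
\]
Hence $\mathcal P^\alpha(E)\le\mathcal P^\alpha_0(E)\le2^\alpha c^{-1}\nu(\mathbb R^d)$.

(2) Let $A'\subset A$ and $\delta>0$. By hypothesis every $x\in A'$ is the center of a ball $B(x,r)$ with $0<r\le\delta$ and $\nu(B(x,5r))\le2C(5r)^\alpha$. By the $5r$-covering lemma there are disjoint balls $B(x_i,r_i)$ of this kind, necessarily countably many, with $A'\subset\bigcup_iB(x_i,5r_i)$. Writing $\nu^*$ for the outer measure of $\nu$,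
\[
\nu^*(A')\le\sum_i\nu(B(x_i,5r_i))\le2C\,5^\alpha\sum_ir_i^\alpha\le2C(5/2)^\alpha\mathcal P^\alpha_\delta(A').
\]
Let $\delta\to0$ to get $\nu^*(A')\le2C(5/2)^\alpha\mathcal P^\alpha_0(A')$. If $(A_i)$ is a countable cover of $A$, apply this to $A'=A\cap A_i$ and sum:
$\nu(A)\le2C(5/2)^\alpha\sum_i\mathcal P^\alpha_0(A_i)$. Take the infimum over covers.
\end{proof}

The two parts are not symmetric, and this asymmetry is what we exploit. To bound $\mathcal P^\alpha$ from above we need balls to be heavy \emph{at every scale}. To bound it from below, balls need only be light \emph{along some sequence of scales}, which we may choose as sparse as we like.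

\section{The mechanism}\label{sec:mechanism}

\subsection{One exponent, by hand}\label{sec:onehalf}
Let $K=[0,1]$ and $\alpha=\frac12$. Fix even integers $0=p_0<p_1<p_2<\cdots$, put $q_k=\frac12(p_k+p_{k+1})$, and let $E$ be the set of all $\sum_{l\ge1}\varepsilon_l2^{-l}$ with $\varepsilon_l\in\{0,1\}$ and $\varepsilon_l=0$ whenever $p_k<l\le q_k$ for some $k$. Thus in each block $(p_k,p_{k+1}]$ the first half of the digits is frozen and the second half is free. The set $E$ is compact, being a continuous image of a product of finite sets. Let $\mu$ be the distribution of the sum when the free digits are independent and fair. The number $\varphi(i)$ of free positions $l\le i$ is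
\[
\varphi(i)=\tfrac12p_k\quad(p_k\le i\le q_k),\qquad
\varphi(i)=\tfrac12p_k+i-q_k=i-\tfrac12p_{k+1}\quad(q_k\le i\le p_{k+1}).
\]
In both ranges $\varphi(i)\le\frac i2$, with equality at $i=p_k$. There are infinitely many free digits, so $\mu$ has no atoms. Hence a closed dyadic interval of length $2^{-i}$ has $\mu$-measure $2^{-\varphi(i)}\ge2^{-i/2}$ if it is given by $i$ admissible digits, and $\mu$-measure $0$ otherwise. So, for $x\in E$,
\[
\mu(B(x,t))\ge2^{-i/2}\ge(t/2)^{1/2}\quad(2^{-i}\le t<2^{1-i},\ i\ge0),\qquad
\mu(B(x,2^{-p_k}))\le4\cdot2^{-p_k/2},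
\]
since $B(x,2^{-p_k})$ meets at most four closed dyadic intervals of length $2^{-p_k}$. By Lemma~\ref{lem:density}, $0<\mathcal P^{1/2}(E)<\infty$.

Here is what happened inside a surviving interval of level $p_k$. Of its subintervals of level $p_{k+1}$ we kept the right number, $2^{(p_{k+1}-p_k)/2}$, and we kept them \emph{next to each other}, in one cluster. A ball of intermediate size either sees the whole cluster, or sees a part of it in which every subinterval is present; in both cases it is heavy. At intermediate scales balls may be far too heavy for a lower bound, but Lemma~\ref{lem:density}(2) does not ask about those scales.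

\subsection{All exponents at once}\label{sec:allexp}
Now we want clusters for every $\alpha\in[a,b]$ in one set, with a function $f$ that tells to which exponent a point belongs. We let $f$ be revealed gradually. Suppose that a surviving cube of level $p$ still carries an interval $J=[u,v]$ of exponents, with $p|J|\le1$. Then the numbers $2^{-p\alpha}$, $\alpha\in J$, agree up to a factor $2$, so one number $m\approx2^{-pv}$ can serve as its mass for all these exponents. Passing to a much deeper level $n$, we split $J$ into consecutive intervals $J_j=[u_j,v_j]$ of lengths between $\frac1{2n}$ and $\frac1n$ and give to $J_j$ a cluster of about $m2^{nv_j}$ subcubes of level $n$. Two things make this work.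
\begin{itemize}
\item \emph{The resolution $1/n$ is enough}: exponents in the same $J_j$ cannot be told apart at scale $2^{-n}$, because $2^{-n\alpha}$ changes by a factor at most $2$ over $J_j$.
\item \emph{The resolution $1/n$ is affordable}: since $2^{nv_j}\ge\sqrt2\,2^{nv_{j-1}}$, the geometric sum $\sum_{l\le j}m2^{nv_l}$ is at most $4m2^{nv_j}$. All clusters with smaller exponents together cost no more than a constant times the last one.
\end{itemize}
For the level set $\{f=\alpha\}$ one follows, in each stage, a single cluster with $\alpha\in J_j$, and the constants do not accumulate from stage to stage. For a sublevel set $\{f\le\beta\}$ one loses a constant factor per stage, hence $C_1^k$ up to stage $k$. This is harmless if the levels grow fast: the level at stage $k$ will be at least $k^2$, and $C_1^k2^{-\varepsilon k^2}$ is bounded for every $\varepsilon>0$. That is why Proposition~\ref{prop:core}(ii) compares two different exponents $\beta<\alpha$. Finiteness at the exponent $\alpha$ itself then comes from (i).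

\subsection{What is missing for a general set}
In $[0,1]$ a cube has many subcubes everywhere. For general $K$ two difficulties arise. First, the branching of $K$ is irregular, and a cube of intermediate level that contains one of the chosen subcubes may contain no other. We select deeper levels at which the subcube count sets a record, and prune (Section~\ref{sec:prune}). Second, the clusters are cut out of an ordered list of subcubes, and a cube straddling an end of a cluster may contain very few of its members. In Section~\ref{sec:onehalf} this did not occur because the cluster filled exactly one dyadic interval. In general we trim the two ends (Section~\ref{sec:trim}).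

\section{Evenly spread families of subcubes}\label{sec:cubes}

From here to the end of Section~\ref{sec:sublevel}, $K$, $a$, $b$ are as in Proposition~\ref{prop:core}. Fix $\sigma$ with $b<\sigma<\dim_{\mathcal P}K$ and put
\[
\kappa=\tfrac12\,3^{-d}\bigl(1-2^{-(\sigma-b)}\bigr)\le\tfrac16,\qquad\lambda=(1-2^{-a})^2 .
\]
Both are positive because $b<\sigma$ and $a>0$; these are the places where the range of exponents must stay away from $\dim_{\mathcal P}K$ and from $0$.

A \emph{cube of level $k$} ($k\ge0$) is a half-open dyadic cube $\prod_{h=1}^d[z_h2^{-k},(z_h+1)2^{-k})$ with integer \emph{indices} $z_h$; ``cube'' always means such a cube. Two cubes are disjoint or nested. For a family $S$ of cubes of level $n$ and a cube $Q$, let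
\[
S[Q]=\{q\in S:q\subset Q\},
\]
and say that $Q$ \emph{meets} $S$ if $S[Q]\ne\emptyset$. When an element of such a family is said to be contained in $Q$, this means inclusion of cubes.

\subsection{Rich cubes, records and pruning}\label{sec:prune}
A cube $R$ is \emph{rich} if $\dim_{\mathcal P}(K\cap R)>\sigma$. Any cube containing a rich cube is rich. Working only with rich cubes guarantees that the construction can be continued inside every cube that we keep.

\begin{lemma}\label{lem:spread}
Let $R$ be a rich cube of level $p$. For infinitely many $n>p$ there is a family $S$ of rich subcubes of $R$ of level $n$ such that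
\begin{itemize}
\item[(a)] the closures of distinct members of $S$ are at distance at least $2\cdot2^{-n}$;
\item[(b)] $\#S\ge\frac12\,3^{-d}\,2^{(n-p)\sigma}$;
\item[(c)] $\#S[Q]\ge\kappa2^{(n-i)b}$ for every cube $Q\subset R$ of level $i\in[p,n]$ that meets $S$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Records.} For $k\ge p$ let $N_k$ be the number of rich subcubes of $R$ of level $k$, and let $K'$ be $K\cap R$ minus all non-rich subcubes of $R$. The removed part of $K$ is a countable union of sets of dimension at most $\sigma$. So $\dim_{\mathcal P}K'>\sigma$ by (P3), and $\overline{\dim}_BK'>\sigma$ by (P4). Every subcube of $R$ that meets $K'$ is rich, so $N_k\ge N(K',k)$. Therefore $g(k)=N_k2^{-k\sigma}$ is unbounded, and there are infinitely many $n>p$ with $g(n)\ge g(i)$ for all $i\in[p,n]$. Fix such an $n$. Since $N_p=1$, this says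
\begin{equation}\label{eq:record}
N_i\le N_n2^{-(n-i)\sigma}\quad(p\le i\le n),\qquad\text{in particular } N_n\ge2^{(n-p)\sigma}.
\end{equation}

\emph{Separation.} Sort the rich level-$n$ subcubes of $R$ into $3^d$ classes by the residues mod $3$ of their indices. Some class $S_1$ has $\#S_1\ge3^{-d}N_n$. Two distinct cubes of $S_1$ have indices differing by at least $3$ in some coordinate, so (a) holds for $S_1$ and for all its subfamilies.

\emph{Pruning.} Start with $S=S_1$. While there is a cube $Q\subset R$ of some level $i\in[p,n]$ with $0<\#S[Q]<\kappa2^{(n-i)b}$, delete $S[Q]$ from $S$. A cube $Q$ is used at most once, since afterwards $S[Q]=\emptyset$, and it is rich, since it contains a rich cube. By \eqref{eq:record} the number of deleted cubes is at most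
\[
\sum_{i=p}^nN_i\,\kappa2^{(n-i)b}\le\kappa N_n\sum_{j\ge0}2^{-j(\sigma-b)}=\tfrac12\,3^{-d}N_n .
\]
When the procedure stops, (c) holds, and $\#S\ge\frac12 3^{-d}N_n\ge\frac12 3^{-d}2^{(n-p)\sigma}$.
\end{proof}

\subsection{Trimming}\label{sec:trim}
Let $R$, $n$, $S$ be as in Lemma~\ref{lem:spread}. Order the $2^d$ children of every cube in some way, and order the level-$n$ subcubes of $R$, and with them $S$, lexicographically along the dyadic tree. The level-$n$ subcubes of a cube $Q\subset R$ are then consecutive, so $S[Q]$ is an interval of the ordered set $S$. We use the elementary fact that an interval of $S$ which meets an interval $I$ and contains neither the first nor the last element of $I$ is contained in $I$.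

If a cube $Q\subset R$ meets $S$ and lies inside an interval $I$, in the sense that $S[Q]\subset I$, the bound (c) is available in full. Among the cubes meeting $I$, only those that contain an end of $I$ can be poorly populated. They form two chains, and it suffices to remove the largest bad cube from each chain; see Figure~\ref{fig:trim}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm]
\draw[gray] (0,0)--(12,0);
\foreach \k in {1,...,39} \fill (0.3*\k,0) circle (1.2pt);
\draw (1.95,-0.22) rectangle (3.75,0.22);
\draw (5.25,-0.22) rectangle (6.45,0.22);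
\draw (9.45,-0.22) rectangle (11.25,0.22);
\node at (2.85,-0.52) {$Q^-$};
\node at (5.85,-0.52) {$Q$};
\node at (10.35,-0.52) {$Q^+$};
\draw[very thick] (2.95,0.55)--(10.25,0.55);
\node[right] at (10.3,0.55) {$I$};
\draw[very thick] (3.85,0.95)--(9.35,0.95);
\node[right] at (9.4,0.95) {$T$};
\end{tikzpicture}
\caption{Trimming. The dots are the members of the ordered family $S$, and a box marks the members contained in one cube. A cube such as $Q$, which meets $I$ but contains no end of $I$, has all its members in $I$. The cubes $Q^-$ and $Q^+$ at the ends have too few members in $I$; these are removed, and $T$ remains.}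
\label{fig:trim}
\end{figure}

\begin{lemma}\label{lem:trim}
Let $\alpha\in[a,b]$, write $\theta(Q)=\kappa2^{(n-i)\alpha}$ for a cube $Q\subset R$ of level $i\in[p,n]$, and let $I\subset S$ be an interval with $\#I\ge\theta(R)$. There is $T\subset I$ with $\#T\ge\lambda\#I$ such that $\#T[Q]\ge\lambda\theta(Q)$ for every cube $Q\subset R$ of level in $[p,n]$ that meets $T$.
\end{lemma}

\begin{proof}
All cubes in this proof are subcubes of $R$ of level in $[p,n]$. Put $\tau=1-2^{-\alpha}$, so that $\tau^2\ge\lambda$. If $Q\subsetneq Q'$, then $\theta(Q)\le2^{-\alpha}\theta(Q')$.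

\emph{Step 1: the first end.} The cubes $Q$ that contain the first element of $I$ and satisfy $\#I[Q]<\theta(Q)$ form a chain, and $R$ is not among them. Let $Q^-$ be the largest of them and put $I_1=I\setminus I[Q^-]$; if there are none, put $I_1=I$. Since $\#I[Q^-]<\theta(Q^-)\le2^{-\alpha}\theta(R)\le2^{-\alpha}\#I$, we have $\#I_1\ge\tau\#I>0$. As $I[Q^-]$ is an initial segment of $I$, the set $I_1$ still contains the last element of $I$.

\emph{Claim. If $Q$ meets $I_1$ and does not contain the last element of $I$, then $\#I_1[Q]\ge\tau\theta(Q)$.} Note that $Q\not\subset Q^-$ if $Q^-$ exists.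

Suppose first that $Q$ contains the first element of $I$. Then $Q\supsetneq Q^-$ if $Q^-$ exists. In any case $Q$ does not belong to the chain, so $\#I[Q]\ge\theta(Q)$. The removal of $I[Q^-]$ costs less than $\theta(Q^-)\le2^{-\alpha}\theta(Q)$, and $\#I_1[Q]\ge\tau\theta(Q)$ remains.

Suppose now that $Q$ contains neither end of $I$. The interval $S[Q]$ meets $I$, so $S[Q]\subset I$. Moreover $Q\cap Q^-=\emptyset$ if $Q^-$ exists, since otherwise $Q\supset Q^-$ would contain the first element of $I$. By Lemma~\ref{lem:spread}(c), $\#I_1[Q]=\#S[Q]\ge\kappa2^{(n-i)b}\ge\theta(Q)$, where $i$ is the level of $Q$. This proves the claim.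

\emph{Step 2: the last end.} The cubes $Q$ that contain the last element of $I$ and satisfy $\#I_1[Q]<\tau\theta(Q)$ form a chain. It does not contain $R$, because $\#I_1\ge\tau\#I\ge\tau\theta(R)$. Let $Q^+$ be the largest of them and $T=I_1\setminus I_1[Q^+]$; if there are none, put $T=I_1$. The removal costs less than $\tau\theta(Q^+)\le2^{-\alpha}\tau\theta(R)\le2^{-\alpha}\#I_1$, so $\#T\ge\tau\#I_1\ge\tau^2\#I\ge\lambda\#I$.

Let $Q$ meet $T$; then $Q\not\subset Q^+$ if $Q^+$ exists. If $Q$ contains the last element of $I$, then $Q\supsetneq Q^+$ (if $Q^+$ exists), so $Q$ is not in the second chain and $\#I_1[Q]\ge\tau\theta(Q)$. The removal costs less than $\tau\theta(Q^+)\le2^{-\alpha}\tau\theta(Q)$, and $\#T[Q]\ge\tau^2\theta(Q)\ge\lambda\theta(Q)$. If $Q$ does not contain the last element, then $Q\cap Q^+=\emptyset$ (if $Q^+$ exists), so $T[Q]=I_1[Q]$, and the claim gives $\#T[Q]\ge\tau\theta(Q)\ge\lambda\theta(Q)$.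
\end{proof}

Positivity of $a$ enters here: it makes $\theta$ drop by the definite factor $2^{-\alpha}\le2^{-a}<1$ from a cube to a proper subcube, so that removing a bad cube does not ruin the larger ones.

\section{Construction of $F$ and $f$}\label{sec:construction}

A \emph{piece} is a triple $(R,J,m)$ consisting of a rich cube $R$ of some level $p$, an interval $J=[u,v]\subset[a,b]$ with $u<v$, and a number $m>0$, such that
\begin{equation}\label{eq:piece}
p\,|J|\le1,\qquad\tfrac12\,2^{-pv}\le m\le\lambda^{-1}2^{-pv}.
\end{equation}
The interval $J$ contains the exponents still possible in $R$, and $m$ is the mass that $\overline R$ will have under the measures used in Section~\ref{sec:level} for level sets with exponent in $J$. We often name a piece by its cube.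

\emph{Stage $0$.} The set $K$ is covered by finitely many cubes of level $0$, so by stability one of them, $R_0$, is rich. The only piece of stage $0$ is $(R_0,[a,b],1)$.

\emph{From stage $k$ to stage $k+1$.} Let $(R,J,m)$ be a piece of stage $k$ and level $p$. By Lemma~\ref{lem:spread}, and because $\sigma>b$ and $u\ge a>0$, we can choose $n=n(R)>p$ for which a family $S$ as in that lemma exists and which is so large that
\begin{equation}\label{eq:nlarge}
n\ge(k+1)^2,\qquad n|J|\ge1,\qquad m2^{nu}\ge1,\qquad\tfrac12\,3^{-d}2^{(n-p)\sigma}\ge8m2^{nb}.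
\end{equation}
The objects $S$, $J_j$, $M_j$, $I_j$, $G_j$, $T_j$ of this step all depend on $R$. Let $N=\lceil n|J|\rceil\le2n|J|$ and split $J$ into $N$ consecutive closed intervals $J_j=[u_j,v_j]$ of equal length $|J|/N\in[\frac1{2n},\frac1n]$. Put $M_j=\lceil m2^{nv_j}\rceil$. Since $m2^{nv_j}\ge1$,
\begin{equation}\label{eq:Mj}
m2^{nv_j}\le M_j\le2m2^{nv_j}.
\end{equation}
Since $2^{nv_j}\ge\sqrt2\,2^{nv_{j-1}}$, summing a geometric series gives
\begin{equation}\label{eq:geom}
M_1+\dots+M_j\le\frac{2m2^{nv_j}}{1-2^{-1/2}}\le8m2^{nv_j}.
\end{equation}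
In particular $\sum_jM_j\le8m2^{nb}\le\#S$ by \eqref{eq:nlarge} and Lemma~\ref{lem:spread}(b). So, with $S$ ordered as in Section~\ref{sec:trim}, we can choose consecutive intervals $I_1<I_2<\dots<I_N$ of $S$, starting at the first element of $S$, with $\#I_j=M_j$. Let
\[
G_j=I_1\cup\dots\cup I_j .
\]
This is an initial segment of $S$, and $\#G_j\le8m2^{nv_j}$. To trim $I_j$ with exponent $v_j$ we need $I_j$ to be large enough. By \eqref{eq:piece}, $v_j\ge u$ and $\kappa\le\frac14$,
\begin{equation}\label{eq:Ilarge}
\kappa2^{(n-p)v_j}\le\kappa2^{nv_j}2^{-pu}\le2\kappa2^{nv_j}2^{-pv}\le\tfrac12\,2^{-pv}2^{nv_j}\le m2^{nv_j}\le M_j .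
\end{equation}
So Lemma~\ref{lem:trim} gives $T_j\subset I_j$ with
\begin{equation}\label{eq:Tj}
\lambda M_j\le\#T_j\le M_j,\qquad\#T_j[Q]\ge\lambda\kappa2^{(n-i)v_j}
\end{equation}
for all cubes $Q\subset R$ of level $i\in[p,n]$ that meet $T_j$. The \emph{children} of $(R,J,m)$ are the triples $(q,J_j,m/\#T_j)$ with $q\in T_j$ and $1\le j\le N$. They are pieces: $q\in S$ is rich, $n|J_j|\le1$, and
\[
\frac m{\#T_j}\ge\frac m{M_j}\ge\tfrac12\,2^{-nv_j},\qquad\frac m{\#T_j}\le\frac m{\lambda M_j}\le\lambda^{-1}2^{-nv_j}.
\]
The pieces of stage $k+1$ are the children of all pieces of stage $k$.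

\emph{Properties.} Each stage has finitely many pieces. Pieces of stage $k$ have level at least $k^2$, and levels strictly increase along branches. By Lemma~\ref{lem:spread}(a), the closures of distinct children of one parent are at distance at least twice their side. Looking at the stage at which two branches split, we obtain:
\begin{equation}\label{eq:sep}
\begin{minipage}{0.8\textwidth}
the closures of two distinct pieces of the same stage are at distance at least twice the side of each of them.
\end{minipage}
\end{equation}
Let
\[
F=\bigcap_{k\ge0}\ \bigcup\{\overline R:R\text{ a piece of stage }k\}.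
\]
As a decreasing intersection of finite unions of compact sets, $F$ is compact. Rich cubes meet $K$, the diameters of the pieces of stage $k$ tend to $0$ uniformly as $k\to\infty$, and $K$ is closed, so $F\subset K$. By \eqref{eq:sep} each $x\in F$ determines a unique branch of pieces
\[
(R_k,J_k,m_k)=(R_k(x),J_k(x),m_k(x)),\qquad x\in\overline{R_k},\quad J_k=[u_k,v_k],
\]
of levels $p_k=p_k(x)$, with $p_0=0$. The intervals $J_k$ decrease, and $|J_k|\le1/p_k\le k^{-2}$ for $k\ge1$ by \eqref{eq:piece}. Let $f(x)$ be the unique point of $\bigcap_kJ_k$. If $R$ is a piece of stage $k\ge1$, then $F\cap\overline R$ is relatively open in $F$, and the values of $f$ on it lie in the interval of $R$, whose length is at most $k^{-2}$. So $f$ is continuous.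

\emph{Balls and cubes.} For $x\in F$ and $0<t\le\sqrt d$ let $i\ge0$ be the integer with $\sqrt d\,2^{-i}\le t<2\sqrt d\,2^{-i}$. Let $k$ be the index with $p_k\le i<p_{k+1}$, write $p=p_k$ and $n=p_{k+1}$, and let $Q$ be the cube of level $i$ with $R_{k+1}\subset Q\subset R_k$. Since $x\in\overline Q$ and $\operatorname{diam}\overline Q=\sqrt d\,2^{-i}\le t$,
\begin{equation}\label{eq:ball}
\overline Q\subset B(x,t),\qquad2^{-i}>\frac t{2\sqrt d}.
\end{equation}
We refer to $(i,k,p,n,Q)$ as the \emph{data} of $(x,t)$. Note that $n=n(R_k)$.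

\section{Level sets: proof of Proposition~\ref{prop:core}(i)}\label{sec:level}

Let $\alpha\in[a,b]$. A point $x$ with $f(x)=\alpha$ satisfies $\alpha\in J_k(x)$ for all $k$. If $\alpha$ is a common endpoint of two neighboring intervals $J_j$, it belongs to both. To get one cluster per stage we make the intervals half-open. Let $F_\alpha^+$ be the set of $x\in F$ with $u_k\le\alpha<v_k$ for all $k$, and $F_\alpha^-$ the set of $x\in F$ with $u_k<\alpha\le v_k$ for all $k$. Then
\[
\{f=\alpha\}=F_\alpha^+\cup F_\alpha^- .
\]
Indeed ``$\supset$'' holds by definition of $f$. If $f(x)=\alpha$ but $x$ lies in neither set, then $v_k=\alpha$ for some $k$ and $u_l=\alpha$ for some $l$, and since the intervals decrease and contain $\alpha$, $J_{\max(k,l)}=\{\alpha\}$, contradicting $u<v$.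

Consider $F_\alpha^+$ with $\alpha<b$. (For $F_\alpha^-$ with $\alpha>a$ replace the conditions $u\le\alpha<v$ and $u_j\le\alpha<v_j$ below by $u<\alpha\le v$ and $u_j<\alpha\le v_j$; nothing else changes. The sets $F_b^+$ and $F_a^-$ are empty, because $J_0=[a,b]$.)

\emph{The measure.} Let $\mathcal T_k$ be the set of pieces of stage $k$ with $u\le\alpha<v$. Then $\mathcal T_0=\{R_0\}$, and parents of members of $\mathcal T_{k+1}$ belong to $\mathcal T_k$. Each $R\in\mathcal T_k$ has exactly one index $j$ with $u_j\le\alpha<v_j$, and its children in $\mathcal T_{k+1}$ are the members of $T_j$, each of mass $m/\#T_j$. So the masses are consistent: for $R\in\mathcal T_l$ and $k\ge l$ the descendants of $R$ in $\mathcal T_k$ have total mass $m(R)$, and $\sum_{R\in\mathcal T_k}m(R)=1$. Pick $y_R\in R$ and let $\mu$ be a weak limit point of the probability measures $\sum_{R\in\mathcal T_k}m(R)\delta_{y_R}$ on $\overline{R_0}$. Masses of closed sets do not drop in weak limits, so $\mu(\overline R)\ge m(R)$ for $R\in\mathcal T_l$. For fixed $l$ these closures are disjoint, and the $m(R)$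 add up to the total mass $1$, so $\mu(\overline R)=m(R)$. In particular $\mu$ is carried by the compact set $\bigcap_k\bigcup_{R\in\mathcal T_k}\overline R=F_\alpha^+$.

\emph{Lower bound for $\mathcal P^\alpha$.} Let $x\in F_\alpha^+$. By \eqref{eq:sep}, $B(x,2^{-p_k})$ meets no closure of a piece of stage $k$ other than $\overline{R_k}$. By \eqref{eq:piece} and $v_k\ge\alpha$,
\[
\mu(B(x,2^{-p_k}))\le m_k\le\lambda^{-1}2^{-p_kv_k}\le\lambda^{-1}(2^{-p_k})^\alpha .
\]
As $p_k\to\infty$, Lemma~\ref{lem:density}(2) with $C=\lambda^{-1}$ gives $\mathcal P^\alpha(F_\alpha^+)\ge\frac\lambda2(2/5)^\alpha$.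

\emph{Upper bound.} Let $x\in F_\alpha^+$ and $0<t\le\sqrt d$, with data $(i,k,p,n,Q)$, and let $j$ be the index with $R_{k+1}\in T_j$. All members of $T_j$ belong to $\mathcal T_{k+1}$, and $Q$ meets $T_j$. By \eqref{eq:ball}, \eqref{eq:Tj} and \eqref{eq:Mj},
\[
\mu(B(x,t))\ge m_k\,\frac{\#T_j[Q]}{\#T_j}\ge m_k\,\frac{\lambda\kappa2^{(n-i)v_j}}{2m_k2^{nv_j}}=\tfrac{\lambda\kappa}2\,2^{-iv_j}.
\]
Since $0\le v_j-\alpha\le|J_j|\le\frac1n$ and $i<n$, we have $2^{-iv_j}\ge\frac12\,2^{-i\alpha}$; this is the remark that the resolution $1/n$ is enough. So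
\[
\mu(B(x,t))\ge\tfrac{\lambda\kappa}4\,2^{-i\alpha}\ge\tfrac{\lambda\kappa}4\Bigl(\frac t{2\sqrt d}\Bigr)^\alpha,
\]
and Lemma~\ref{lem:density}(1) gives $\mathcal P^\alpha(F_\alpha^+)\le\frac4{\lambda\kappa}(4\sqrt d)^\alpha$.

Since $a<b$, every $\alpha\in[a,b]$ satisfies $\alpha<b$ or $\alpha>a$, so at least one of the lower bounds applies. The upper bounds for $F_\alpha^+$ and $F_\alpha^-$ add up. Hence (i) holds with
\[
c=\tfrac\lambda2(2/5)^b,\qquad C=\tfrac8{\lambda\kappa}(4\sqrt d)^b. \qed
\]

\section{Sublevel sets: proof of Proposition~\ref{prop:core}(ii)}\label{sec:sublevel}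

Let $a\le\beta<\alpha\le b$, put $\beta'=\frac12(\alpha+\beta)$ and $E=\{f\le\beta\}$. We construct a probability measure $\nu$ with $\nu(B(x,t))\ge\mathrm{const}\cdot t^{\beta'}$ for $x\in E$ and $0<t\le\sqrt d$. Then Lemma~\ref{lem:density}(1) gives $\mathcal P^{\beta'}(E)<\infty$, and $\mathcal P^\alpha(E)=0$ by (P2).

\subsection{Live pieces and the measure $\nu$}
Call a piece \emph{live} if $u\le\beta$. The piece $R_0$ is live, and ancestors of live pieces are live. For a live piece $R$ let $j^*=\max\{j:u_j\le\beta\}$, which exists because $u_1=u\le\beta$, and put $e=e(R)=v_{j^*}$. With $n=n(R)$,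
\begin{equation}\label{eq:e}
e\le v,\qquad e\le\beta+\tfrac1n .
\end{equation}
The live children of $R$ are the members of $T_1\cup\dots\cup T_{j^*}$.

It is tempting to spread the mass of $R$ over its live children only. But a cube $Q$ of level $i$ may meet only clusters $T_{j'}$ with $v_{j'}$ well below $e$. Then \eqref{eq:Tj} promises only $\lambda\kappa2^{(n-i)v_{j'}}$ members in $Q$, whereas the total number of live children is of order $m2^{ne}$ and we need of order $2^{(n-i)e}$ of them in $Q$. The remedy is to use the untrimmed initial segment $G_{j^*}\supset T_1\cup\dots\cup T_{j^*}$. It has only one cut, at its last element, and not two cuts for every cluster.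

So define $w(R_0)=1$ and, for a live piece $R$,
\[
w(q)=\frac{w(R)}{\#G_{j^*}}\qquad\text{for \emph{all} }q\in G_{j^*}.
\]
The cubes in $G_{j^*}\setminus(T_1\cup\dots\cup T_{j^*})$ are called \emph{dead}; they receive mass but are not subdivided. If $R$ has stage $k$, we say that they are created at stage $k+1$. Let $\nu_k$ be the measure that puts mass $w(q)$ at some fixed point of $q$, for every live piece $q$ of stage $k$ and every dead cube $q$ created up to stage $k$. Since $w(R)=\sum_{q\in G_{j^*}}w(q)$ for live $R$, each $\nu_k$ is a probability measure on $\overline{R_0}$. Let $\nu$ be a weak limit point of $(\nu_k)$. For every live or dead $q$ we have $\nu_k(\overline q)\ge w(q)$ for all large $k$, hence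
\begin{equation}\label{eq:nuq}
\nu(\overline q)\ge w(q),\qquad\nu(\mathbb R^d)=1 .
\end{equation}

\subsection{Two estimates}
In both lemmas $R$ is a live piece of level $p$ with children of level $n$, and $j^*$, $e$ belong to $R$.

\begin{lemma}\label{lem:A}
If a cube $Q\subset R$ of level $i\in[p,n]$ meets $T_1\cup\dots\cup T_{j^*}$, then $\#G_{j^*}[Q]\ge\lambda\kappa2^{(n-i)e}$.
\end{lemma}

\begin{proof}
If $S[Q]\subset G_{j^*}$, then $\#G_{j^*}[Q]=\#S[Q]\ge\kappa2^{(n-i)b}$ by Lemma~\ref{lem:spread}(c), and $b\ge e$.

Otherwise the interval $S[Q]$ meets the initial segment $G_{j^*}$ without being contained in it. So it contains the last element of $G_{j^*}$, which is the last element of $I_{j^*}$. If $Q$ meets $T_{j^*}$, the bound is \eqref{eq:Tj} with $j=j^*$. If $Q$ meets $T_{j'}$ for some $j'<j^*$, then $S[Q]$ contains an element preceding $I_{j^*}$ and the last element of $I_{j^*}$, hence all of $I_{j^*}$. By \eqref{eq:Ilarge}, $\#I_{j^*}=M_{j^*}\ge\kappa2^{(n-p)e}$. It may be that $i>p$; as $i\ge p$, this is at least $\kappa2^{(n-i)e}$.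
\end{proof}

\begin{lemma}\label{lem:B}
Let $C_1=16/\lambda$. If $R$ has stage $k$ and mass $m$, then
\begin{equation}\label{eq:w}
w(R)\ge C_1^{-k}2^{-p\beta}\qquad\text{and}\qquad\frac{w(R)}m\ge\lambda C_1^{-k}2^{-p\beta+pe}.
\end{equation}
\end{lemma}

\begin{proof}
The second inequality follows from the first, because $m\le\lambda^{-1}2^{-pv}\le\lambda^{-1}2^{-pe}$ by \eqref{eq:piece} and \eqref{eq:e}. The first is proved by induction on $k$. For $k=0$ it reads $1\ge1$. Suppose that it holds for $R$, hence also the second inequality, and let $q$ be a live child of $R$. By \eqref{eq:geom}, $\#G_{j^*}\le8m2^{ne}$, so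
\[
w(q)\ge\frac{w(R)}{8m2^{ne}}\ge\tfrac\lambda8\,C_1^{-k}2^{-p\beta+pe-ne}=\tfrac\lambda8\,C_1^{-k}2^{-n\beta}\,2^{-(n-p)(e-\beta)} .
\]
By \eqref{eq:e}, $(n-p)(e-\beta)\le(n-p)/n\le1$. So $w(q)\ge\frac\lambda{16}C_1^{-k}2^{-n\beta}=C_1^{-(k+1)}2^{-n\beta}$, which is the first inequality for $q$.
\end{proof}

\subsection{Conclusion}
Let $x\in E$ and $0<t\le\sqrt d$, with data $(i,k,p,n,Q)$. Since $u_l(x)\le f(x)\le\beta$ for all $l$, all pieces $R_l(x)$ are live. Let $j^*,e$ belong to $R_k$. As $R_{k+1}\subset Q$, the cube $Q$ meets $T_1\cup\dots\cup T_{j^*}$. Distinct members of $G_{j^*}$ have disjoint closures. By \eqref{eq:ball}, \eqref{eq:nuq}, Lemma~\ref{lem:A}, the bound $\#G_{j^*}\le8m_k2^{ne}$ and \eqref{eq:w},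
\begin{align*}
\nu(B(x,t))&\ge w(R_k)\frac{\#G_{j^*}[Q]}{\#G_{j^*}}\ge\frac{w(R_k)}{m_k}\cdot\frac{\lambda\kappa}8\,2^{-ie}\\
&\ge\frac{\lambda^2\kappa}8\,C_1^{-k}2^{-i\beta}\,2^{-(i-p)(e-\beta)}\ge\frac{\lambda^2\kappa}{16}\,C_1^{-k}2^{-i\beta},
\end{align*}
since $(i-p)(e-\beta)\le(i-p)/n\le1$. Finally $i\ge p_k\ge k^2$, so
\[
C_1^k2^{-i(\beta'-\beta)}\le D:=\sup_{l\ge0}C_1^l2^{-l^2(\beta'-\beta)}<\infty .
\]
Hence $C_1^{-k}\ge D^{-1}2^{-i(\beta'-\beta)}$, and by \eqref{eq:ball}
\[
\nu(B(x,t))\ge\frac{\lambda^2\kappa}{16D}\,2^{-i\beta'}\ge\frac{\lambda^2\kappa}{16D}\Bigl(\frac t{2\sqrt d}\Bigr)^{\beta'} .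
\]
So $\mathcal P^{\beta'}(E)<\infty$ by Lemma~\ref{lem:density}(1), and $\mathcal P^\alpha(E)=0$. This completes the proof of Proposition~\ref{prop:core}. \qed

\section{The whole range of exponents}\label{sec:global}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:more}(a)]
Proposition~\ref{prop:core} covers only a compact range of exponents, so we cut $(0,s)$ into countably many intervals and take unions. Exponents near $s$ cause no trouble, because intervals beyond $\alpha$ play no role in $E_\alpha$. But infinitely many intervals accumulate at $0$, and an infinite union of compact sets need not be compact. We let the corresponding sets shrink to one point.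

\emph{The point $x_0$.} There is $x_0\in K$ with $\dim_{\mathcal P}(K\cap B(x_0,\rho))=s$ for all $\rho>0$; otherwise, by compactness, $K$ would be a finite union of sets of dimension less than $s$. Let
\[
A_i=\{x\in K:2^{-i-1}\le|x-x_0|\le2^{-i}\}.
\]
These sets are compact, and $K\cap B(x_0,2^{-i_0})=\{x_0\}\cup\bigcup_{i\ge i_0}A_i$. By (P3), $\sup_{i\ge i_0}\dim_{\mathcal P}A_i=s$ for every $i_0$.

\emph{The sets $E_\alpha$.} Choose a strictly increasing sequence $(t_m)_{m\in\mathbb Z}$ in $(0,s)$ with $t_m\to0$ as $m\to-\infty$ and $t_m\to s$ as $m\to+\infty$. For $m\ge0$ let $K_m=K$. For $m=-1,-2,\dots$ choose successively integers $0\le i_{-1}<i_{-2}<\cdots$ with $\dim_{\mathcal P}A_{i_m}>t_0$, and let $K_m=A_{i_m}$. Then $\dim_{\mathcal P}K_m>t_{m+1}$ for every $m\in\mathbb Z$; for $m<0$ this holds because $t_{m+1}\le t_0$. Let $F_m\subset K_m$, $f_m$, $c_m$, $C_m$ be given by Proposition~\ref{prop:core} for $K_m$ and $[a,b]=[t_m,t_{m+1}]$. For $\alpha\in[t_m,t_{m+1})$ define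
\[
E_\alpha=\{x_0\}\cup\bigcup_{l<m}F_l\cup\{x\in F_m:f_m(x)\le\alpha\}\subset K .
\]

\emph{Compactness.} The sets $F_l$ and $\{f_m\le\alpha\}$ are compact. Only finitely many $F_l$ with $0\le l<m$ occur. For $l<0$ we have $F_l\subset B(x_0,2^{-i_l})$ with $i_l\to\infty$ as $l\to-\infty$, so these sets accumulate only at $x_0\in E_\alpha$.

\emph{Monotonicity.} Within $[t_m,t_{m+1})$ only the set $\{f_m\le\alpha\}$ changes, and it increases with $\alpha$. If $\beta\ge t_{m+1}$, then $E_\beta$ contains $x_0$ and all $F_l$ with $l\le m$, hence $E_\alpha$.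

\emph{Measure.} Let $\alpha\in[t_m,t_{m+1})$. First, $\mathcal P^\alpha(E_\alpha)\ge\mathcal P^\alpha(\{f_m=\alpha\})\ge c_m>0$. For the upper bound, $\mathcal P^\alpha(\{x_0\})=0$ and $\mathcal P^\alpha(\{f_m\le\alpha\})\le C_m$. For $l<m$ we have $F_l=\{f_l\le t_{l+1}\}$, so $\mathcal P^{t_{l+1}}(F_l)\le C_l$, and $t_{l+1}\le t_m\le\alpha$. By (P2), $\mathcal P^\alpha(F_l)=0$ unless $t_{l+1}=\alpha$. The exception occurs only for $l=m-1$ and $\alpha=t_m$, and then $\mathcal P^\alpha(F_l)\le C_{m-1}$. By countable subadditivity
\[
c_m\le\mathcal P^\alpha(E_\alpha)\le C_m+C_{m-1}\qquad(t_m\le\alpha<t_{m+1}).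
\]
This proves Theorem~\ref{thm:main}. It also proves the first assertion of Theorem~\ref{thm:more}(a), because a compact subinterval of $(0,s)$ meets only finitely many of the intervals $[t_m,t_{m+1})$.

\emph{Right continuity.} For $\alpha\in[t_m,t_{m+1})$ the intersection $\bigcap_{\alpha<\beta<s}E_\beta$ can be taken over $\beta\in(\alpha,t_{m+1})$, by monotonicity. There only the set $\{f_m\le\beta\}$ varies, and $\bigcap_{\beta>\alpha}\{f_m\le\beta\}=\{f_m\le\alpha\}$. So the intersection is $E_\alpha$.

\emph{The exponent $0$.} All $E_\alpha$ contain $x_0$, and $\mathcal P^0$ is counting measure, so $\mathcal P^0(\{x_0\})=1$.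
\end{proof}

\section{The endpoint and analytic sets}\label{sec:ends}

We now use the theorem of Joyce and Preiss \cite{JoycePreiss}: \emph{an analytic set $A\subset\mathbb R^d$ with $\mathcal P^\alpha(A)=\infty$ contains a compact subset of positive and finite $\mathcal P^\alpha$-measure.}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
If a family indexed by $(0,s]$ exists, then $\mathcal P^s(K)\ge\mathcal P^s(E_s)>0$. Conversely let $\mathcal P^s(K)>0$. There is a compact $E_s\subset K$ with $0<\mathcal P^s(E_s)<\infty$: take $E_s=K$ if $\mathcal P^s(K)<\infty$, and use Joyce--Preiss otherwise. By (P2), $\dim_{\mathcal P}E_s=s$. Theorem~\ref{thm:main}, applied to the compact set $E_s$, gives an increasing family of sets $E_\alpha\subset E_s$, $0<\alpha<s$.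
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
Choose $0<t_0<t_1<\cdots$ with $t_m\uparrow s$. Small exponents are handled inside one compact set. Since $\mathcal P^{t_0}(A)=\infty$, there is a compact $A_0\subset A$ with $0<\mathcal P^{t_0}(A_0)<\infty$, so $\dim_{\mathcal P}A_0=t_0$. Theorem~\ref{thm:main} for $A_0$ gives increasing compact sets $E_\alpha\subset A_0$, $0<\alpha<t_0$.

For $m\ge0$ choose an exponent $\gamma_m\in(t_{m+1},s)$. Then $\mathcal P^{\gamma_m}(A)=\infty$, and Joyce--Preiss gives a compact $K_m\subset A$ with $\dim_{\mathcal P}K_m=\gamma_m>t_{m+1}$. Let $F_m\subset K_m$ and $f_m$ be given by Proposition~\ref{prop:core} for $K_m$ and $[t_m,t_{m+1}]$. For $\alpha\in[t_m,t_{m+1})$ with $m\ge0$ put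
\[
E_\alpha=A_0\cup\bigcup_{0\le l<m}F_l\cup\{f_m\le\alpha\}.
\]
This is a finite union of compact subsets of $A$. It increases with $\alpha$ as in Section~\ref{sec:global}, and it contains $A_0$, hence all $E_\beta$ with $\beta<t_0$. Moreover $\mathcal P^\alpha(E_\alpha)\ge\mathcal P^\alpha(\{f_m=\alpha\})>0$. Finally $\mathcal P^\alpha(E_\alpha)<\infty$, because each of the finitely many parts has finite $\mathcal P^\alpha$-measure: $\mathcal P^{t_0}(A_0)<\infty$ with $t_0\le\alpha$; $\mathcal P^{t_{l+1}}(F_l)<\infty$ with $t_{l+1}\le\alpha$ for $l<m$; and $\mathcal P^\alpha(\{f_m\le\alpha\})<\infty$ by Proposition~\ref{prop:core}.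
\end{proof}

\begin{thebibliography}{9}
\bibitem{Bayart}
Fr\'ed\'eric Bayart, \emph{Multifractal spectra of typical and prevalent measures}, arXiv:1207.1004 (2012).

\bibitem{JoycePreiss}
H.~Joyce and D.~Preiss, \emph{On the existence of subsets of finite positive packing measure}, Mathematika \textbf{42} (1995).

\bibitem{Mattila}
Mattila, \emph{Geometry of Sets and Measures in Euclidean Spaces}.
\end{thebibliography}

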